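# Random edge-maximal graphs on a surface and the UIPT

## 1. Five vertices on the sphere and on the torus

Let us find all graphs on five vertices that are planar and to which no edge can be added without destroying planarity. A simple planar graph with $n\ge 3$ vertices has at most $3n-6$ edges, which is $9$ for $n=5$. So $K_5$, with its $10$ edges, is not planar. Remove one edge $xy$ from $K_5$. The result $K_5^-$ is planar: draw the triangle on the other three vertices, put $x$ inside and $y$ outside. Every five-vertex graph other than $K_5$ is contained in a copy of $K_5^-$, so the graphs we want are exactly the copies of $K_5^-$, that is, one isomorphism class and ten labelled graphs. A uniformly random vertex has degree $3$ with probability $2/5$ and degree $4$ with probability $3/5$.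

Now do the same on the torus. Take vertex set $\mathbb Z_7$ and the $14$ triangles $\{i,i+1,i+3\}$ and $\{i,i+2,i+3\}$, $i\in\mathbb Z_7$. In each of the two families every difference $\pm1,\pm2,\pm3$ occurs once, so each of the $21$ edges of $K_7$ lies in exactly one triangle of each family. The triangles at $0$ have opposite edges $13,\,32,\,26,\,64,\,45,\,51$, which form one $6$-cycle; by symmetry the same holds at every vertex. So the triangles form a closed surface with $\chi=7-21+14=0$. Orient the first family by $i\to i+1\to i+3\to i$ (steps $+1,+2,-3$) and the second by $i\to i+3\to i+2\to i$ (steps $+3,-1,-2$). Each edge is then traversed in both directions, so the surface is orientable and is the torus. Hence $K_7$, and with it $K_5$, embeds in the torus. The only five-vertex graph that is edge-maximal on the torus is $K_5$, and every vertex has degree $4$. The projective plane gives the same answer: identifying antipodal points of the icosahedron gives a triangulation of the projective plane by $K_6$, which contains $K_5$.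

For small $n$, then, the view from a random vertex depends on the surface. Something else has happened: a triangulation of the torus with $5$ vertices would have $3\cdot5=15$ edges, and $K_5$ has ten. So a graph that is edge-maximal on a surface need not triangulate it.

What happens for large $n$? If an $n$-vertex graph triangulates a surface of Euler characteristic $\chi$, then $3f=2e$ and Euler's formula give $e=3n-3\chi$, so its mean degree is $6-6\chi/n$. The mean degree forgets the surface as $n\to\infty$. Does the whole neighborhood of a random vertex forget it? Does a uniformly random edge-maximal graph on a fixed surface look, near a random vertex, like a random triangulation of the sphere? Georgakopoulos and Wagner ("Limits of subcritical random graphs and random graphs with excluded minors", arXiv:1512.03572, 2015) conjectured that it does. The conjecture is true, for every closed surface and for labelled and unlabelled graphs alike, and these notes prove it.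

## 2. Balls, empirical laws, and the two theorems

Graphs are finite, unless stated otherwise, and simple. Surfaces are closed (compact, without boundary) and connected. Embeddings are piecewise linear; a graph embeddable in a surface has such an embedding. The Euler genus of $S$ is $g=2-\chi(S)=\dim H_1(S;\mathbb Z_2)$: it is $0$ for the sphere, $1$ for the projective plane, $2$ for the torus.

**Definition (edge-maximal graphs, simple triangulations).** A graph $G$ is *edge-maximal $S$-embeddable* if it embeds in $S$ but no graph obtained by adding an edge between two nonadjacent vertices of $G$ does. $\mathcal G_n(S)$ is the set of isomorphism classes of such graphs with $n$ vertices. A *simple triangulation* of $S$ is a simple graph with at least $3$ vertices, cellularly embedded in $S$ (all faces are open discs), with all facial walks of length $3$. $\mathcal T_N$ is the set of isomorphism classes of $N$-vertex graphs that triangulate the sphere.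

For example, $\mathcal G_5(\text{sphere})=\mathcal T_5=\{K_5^-\}$ and $\mathcal G_5(\text{torus})=\{K_5\}$.

**Definition (balls and empirical laws).** $B_r(H,v)$ is the subgraph of $H$ induced by the vertices at distance at most $r$ from $v$, rooted at $v$. $\mathfrak B_r$ is the countable set of isomorphism classes of finite rooted graphs in which every vertex has distance at most $r$ from the root. $\mathrm{emp}_r(H)$ is the law on $\mathfrak B_r$ of $B_r(H,v)$ for a uniform vertex $v$ of $H$, and $N_B(H)=|V(H)|\,\mathrm{emp}_r(H)(B)$ is the number of vertices whose $r$-ball is $B$. For probabilities $p,q$ on $\mathfrak B_r$ put $\mathrm{TV}(p,q)=\sum_B(p_B-q_B)^+$.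

For example, in $K_5^-$ the $1$-ball of a vertex of degree $3$ is $K_4$, and the $1$-ball of a vertex of degree $4$ is all of $K_5^-$. So $\mathrm{emp}_1(K_5^-)$ gives mass $2/5$ to $K_4$ and $3/5$ to $K_5^-$ rooted at a vertex of degree $4$. Recall that $\mathrm{TV}$ is symmetric and that $|p(A)-q(A)|\le\mathrm{TV}(p,q)$ for every set $A$.

**Definition (BS-convergence, UIPT).** Let $R_n$ be the random graph $G_n$ rooted at a uniformly random vertex. The sequence $(G_n)$ *BS-converges* (Benjamini–Schramm, or local weak, convergence) if the laws of $R_n$ converge weakly on the space of locally finite connected rooted graphs with the local topology, in which two rooted graphs are close if their balls of large radius around the root are isomorphic. Equivalently, for each $r$ the law of $B_r(R_n)$ converges to the $r$-ball law of one random rooted graph. The *UIPT* is the limit, in this sense, of uniform random simple triangulations of the sphere rooted at a uniformly random vertex, with the embedding forgotten.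

The existence of this limit is proved along the way. Throughout, $\gamma=256/27$.

**Theorem 1.** Let $S$ be a closed surface and let $p^{(r)}$ be the law of the $r$-ball of the UIPT. For all $r,\varepsilon$ there are $c>0,n_0$ such that for $n\ge n_0$, if $G_n$ is a uniformly random labelled, or a uniformly random unlabelled, $n$-vertex edge-maximal $S$-embeddable graph, then
$$\Pr\big(\mathrm{TV}(\mathrm{emp}_r(G_n),p^{(r)})>\varepsilon\big)\le e^{-cn}.$$
Consequently $G_n$ BS-converges to the UIPT.

The last sentence follows from the first: the law of $B_r(R_n)$ is $\mathbb E\,\mathrm{emp}_r(G_n)$, whose total variation distance from $p^{(r)}$ is at most $\mathbb E\,\mathrm{TV}(\mathrm{emp}_r(G_n),p^{(r)})\le\varepsilon+e^{-cn}$, for every $\varepsilon$. (Section 8 shows that the graphs are connected.)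

**Theorem 2.** Let $S_n$ be closed surfaces with Euler genera $g_n=o(\sqrt n/\log n)$ (orientable or not, arbitrarily varying), e.g. a fixed surface.

(a) $|\mathcal G_n(S_n)|=\gamma^ne^{o(n)}$, and the number of labelled such graphs is $n!\,\gamma^ne^{o(n)}$.

(b) For all $r,\varepsilon$ there are $c>0,n_0$ such that for $n\ge n_0$ all but $\gamma^ne^{-cn}$ members of $\mathcal G_n(S_n)$, and all but $n!\,\gamma^ne^{-cn}$ labelled ones, satisfy $\mathrm{TV}(\mathrm{emp}_r(G),p^{(r)})\le\varepsilon$. In particular Theorem 1 holds for $S_n$ in place of $S$.

(c) If $\mathcal F_n\subset\mathcal G_n(S_n)$ satisfies $|\mathcal F_n|\ge\gamma^{n-o(n)}$ (or, for families of labelled graphs, $|\mathcal F_n|\ge n!\,\gamma^{n-o(n)}$), then a uniform random member of $\mathcal F_n$ BS-converges to the UIPT, and its empirical ball measures converge with exponentially small failure probabilities. For example, $\mathcal F_n$ may be the graphs triangulating $S_n$, or $\mathcal G_n(S_n)$ conditioned on any event of probability $e^{-o(n)}$.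

(d) (Sharpness of (c).) For each fixed $S$ and each $\eta\in(0,\frac12)$ there are $\mathcal F_n\subset\mathcal G_n(S)$ with $|\mathcal F_n|\ge\gamma^{(1-\eta)n-o(n)}$ whose uniform random members do not BS-converge to the UIPT.

We use four published results. The first is Tutte's count (1962, *A census of planar triangulations*): the number of rooted simple triangulations of the sphere with $n+2$ vertices is $\frac{2(4n-3)!}{n!(3n-1)!}$; by Stirling's formula this is at least $n^{-C}\gamma^n$ for some constant $C$ and all $n\ge2$. The second is Whitney's theorem: a $3$-connected planar graph has a unique embedding in the sphere up to homeomorphism. Simple triangulations of the sphere with $N\ge4$ vertices are $3$-connected. So the automorphisms of a graph in $\mathcal T_N$, $N\ge4$, act on the $4|E|\le12N$ flags (incident triples of a vertex, an edge and a face) of its embedding, and they act freely. Hence there are at most $12N$ automorphisms, and the graph has at most $12N$ rooted versions. With Tutte's count this gives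
$$|\mathcal T_N|\ge N^{-C}\gamma^N\qquad(N\ge4)\tag{1}$$
for some (larger) constant $C$. The third is a theorem of Poulalhon and Schaeffer, stated as Theorem 4 below. The fourth is McDiarmid's bounded differences inequality.

## 3. Why a failure probability tending to zero is not enough

The natural plan is to transfer the result from the sphere to $S$. Given an edge-maximal $G$ on $S$, first make it a triangulation, then cut the surface along short noncontractible cycles and cap the holes, until a triangulation $T$ of the sphere is left. For fixed $S$ this will be possible in such a way that $G$ comes back from $T$ by $Q=O(\sqrt n)$ elementary operations (deleting an edge or a vertex, identifying two vertices). Most vertices should not notice this, so local statistics of $G$ and $T$ should agree, and those of a random $T$ converge to the UIPT.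

The trouble is that $T$ is not a uniform planar triangulation. Each operation can be chosen in $O(n^2)$ ways, so the argument only tells us that a given $T$ arises from at most $e^{O(\sqrt n\log n)}$ graphs $G$. Let $\mathcal D_N\subset\mathcal T_N$ be the set of triangulations with wrong local statistics. The bound on the number of bad $G$ is then $|\mathcal D_N|\,e^{O(\sqrt n\log n)}$ up to similar factors, to be compared with a total of about $\gamma^n$. If all we know is that $|\mathcal D_N|/|\mathcal T_N|\to0$, or even that it decays like a power of $N$, this bound is useless. Nothing in that knowledge keeps all the triangulations $T$ that come from graphs on $S$ from lying in $\mathcal D_N$. The argument stops here, and it shows what would rescue it: the proportion $|\mathcal D_N|/|\mathcal T_N|$ must be smaller than $e^{-C\sqrt N\log N}$ for every $C$. We shall prove that it is exponentially small.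

**Proposition 3.** For each $r$ there is a probability $p^{(r)}$ on $\mathfrak B_r$ such that for every $\varepsilon>0$ there are $c>0,N_0$ with
$$\#\{T\in\mathcal T_N:\mathrm{TV}(\mathrm{emp}_r(T),p^{(r)})>\varepsilon\}\le e^{-cN}\gamma^N\qquad(N\ge N_0).$$
The $p^{(r)}$, $r\ge0$, are the $r$-ball laws of one random locally finite connected rooted graph.

**This graph is the UIPT.** We check that the $p^{(r)}$ of the proposition are the $r$-ball laws of the UIPT, so that the notation agrees with Theorem 1. Consider a uniform rooted simple triangulation with $N$ vertices, a uniform labelled one, or a uniform element of $\mathcal T_N$. An isomorphism class gets weight equal to its number of rooted versions (between $1$ and $12N$), or $N!/|\mathrm{Aut}|$ (between $N!/(12N)$ and $N!$), or $1$. After scaling, all weights lie in $[1/(12N),12N]$. So in each model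
$$\Pr\big(\mathrm{TV}(\mathrm{emp}_r,p^{(r)})>\varepsilon\big)\le(12N)^2\,\frac{e^{-cN}\gamma^N}{|\mathcal T_N|}\le(12N)^2N^Ce^{-cN}\to0$$
by (1). With a uniform root vertex the $r$-ball laws therefore converge to $p^{(r)}$ for every $r$. $\square$

There is a second obstacle. Few operations need not mean that few balls change. In the bipyramid over a cycle of length $n-2$, deleting a single apex changes the degree of every vertex of the cycle. We shall have to show that in a typical $T$ few vertices are near the places of surgery, although we do not choose these places. This is done in Section 11.

Sections 4–7 prove Proposition 3, Sections 8–10 construct $T$ from $G$, Section 11 does the counting, and Section 12 proves Theorem 2.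

## 4. Building triangulations from trees with stems

Let $\mathbf B_n$ be the set of plane trees with $n$ nodes and $2n$ leaves in which every node is adjacent to exactly two leaves. The edges to leaves are called *stems*, and the other $n-1$ edges are *inner edges*. Walk around $B\in\mathbf B_n$ in a fixed direction and write $s$ for each stem and $e$ for each side of an inner edge. This gives a cyclic word with $2n$ letters $s$ and $2n-2$ letters $e$.

**Definition (partial closure).** As long as some stem is followed, on the contour of the outer face, by two sides of edges $(u,v),(v,w)$, where $u$ is the node of the stem, glue the end of the stem to $w$, creating a triangle. In the outer contour, $s\,e\,e$ is replaced by $e$. This preserves $\#s-\#e=2$.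

**Definition (complete closure).** When the partial closure stops there is no cyclic factor $see$, so at most one $e$ lies between two consecutive stems. The number of gaps between cyclically consecutive stems is $\#s$, and $\#s-\#e=2$, so exactly two gaps contain no $e$. They split the cyclic sequence of stems into two blocks. Join the stems of one block to a new vertex $\alpha$, those of the other block to a new vertex $\beta$, and add the edge $\alpha\beta$.

**Example.** For $n=2$ the tree is an edge $uv$ with two stems at each end. The cyclic word is $sse\,sse$, with no factor $see$. The gap between the two stems of $u$ and the gap between the two stems of $v$ contain no $e$. So each block has one stem of $u$ and one of $v$, and the complete closure is $K_4$.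

For $n=3$ take the path $u,v,w$ with the two stems of $v$ on the same side. Starting at $u$ the contour reads $s\,s\,e\;s\,s\,e\;s\,s\,e\,e$. The second stem of $w$ is followed by the sides $(w,v),(v,u)$, so it is glued to $u$ and creates the edge $wu$. The contour becomes $s\,s\,e\,s\,s\,e\,s\,e$, and the partial closure stops. The gaps without $e$ are those between the two stems of $u$ and between the two stems of $v$. One block holds the second stem of $u$ and the first of $v$. The other holds the second stem of $v$, the first of $w$ and the first of $u$. So $\alpha$ is joined to $u,v$, and $\beta$ to $v,w,u$. With $uv,vw,wu,\alpha\beta$ we have $9$ edges on $5$ vertices; only $\alpha w$ is missing, so this is the graph $K_5^-$ of Section 1.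

**Theorem 4 (Poulalhon–Schaeffer, *Optimal coding and sampling of triangulations*, Algorithmica 46 (2006) 505–527).** Every rooted simple triangulation of the sphere with $n+2$ vertices is the complete closure of some tree in $\mathbf B_n$.

We use only this surjectivity. The direction of walking is irrelevant, since the class of triangulations is closed under reflection.

The definition of the partial closure is a process. We want a rule that says at once where each stem ends. Call the positions between consecutive letters of the contour *corners*; each corner is at a node. On the periodic extension of the word give corners *heights* $h$, going up by $1$ along $s$ and down by $1$ along $e$. (One period raises the height by $2$.)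

**Lemma 5 (matching rule).** A stem which is a letter $s$ between corners $c,c'$ is glued, in the partial closure, to the first later corner of height $h(c)-1$, if there is one, and remains unglued otherwise.

*Proof.* Call a word a $P$-word if it has net height $-1$ and all its proper prefixes have height at least $0$. We claim that throughout the process the original cyclic word is partitioned into consecutive factors, one for each letter of the outer contour, such that a letter $s$ stands for itself and a letter $e$ stands for a $P$-word whose final corner is at the end-node of that side. Initially this holds, because $e$ is a $P$-word. Suppose $see$ is replaced by $e$, and that it stands for $sP_1P_2$. These are three distinct letters of the cyclic contour word: that word has $\#s+\#e=2\,\#e+2\ge4$ letters when $\#e\ge1$. The prefixes of $sP_1P_2$ have height $1$ after $s$, at least $1$ properly inside $P_1$, $0$ after $P_1$, at least $0$ properly inside $P_2$, and $-1$ at the end. So $sP_1P_2$ is a $P$-word. Its final corner is at $w$, the end-node of the new side. The invariant is preserved. Moreover the stem is glued at the node of the final corner of $sP_1P_2$, and the computation of heights shows that this is the first later corner of height $h(c)-1$.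

When the process ends, the periodic contour after a remaining stem reads $s[P]s[P]s\cdots$ with at most one $P$-word between consecutive stems. After $s$ the height is $h(c)+1$, a $P$-word brings it down to $h(c)$ at the lowest, and then the next $s$ raises it. So the height never goes below $h(c)$ afterwards, and there is no later corner of height $h(c)-1$. $\square$

In the example with $n=3$ the heights from the first corner of $u$ on are $0,1,2,1,2,3,2,3,4,3,2$. The second stem of $w$ goes from height $3$ to $4$, and the first later corner of height $2$ is at $u$, as found above. The other five stems start at heights $0,1,1,2,2$, and a look at the list, continued by $3,4,3,\dots$, shows that none of them has a later corner one unit lower.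

Call glued stems *matched*. Let $T(B)$ be the simple graph underlying the complete closure (merge parallel edges, delete loops, should there be any). Its vertices are the $n$ nodes and $\alpha,\beta$. Its edges come from the inner edges of $B$; from each matched stem, joining its node to the node of its matching corner; from each unmatched stem, joining its node to $\alpha$ or $\beta$; and from $\alpha\beta$. By Theorem 4, every $T\in\mathcal T_{n+2}$ equals $T(B)$ for some $B\in\mathbf B_n$.

If a stem is matched at a corner $c$, then it starts at a corner of height $h(c)+1$, and all corners after the stem and before $c$ have height at least $h(c)+1$, because $c$ is the first corner that low and heights change by $\pm1$. Hence: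

$$\begin{array}{l}\text{if } c^*\text{ is a corner before } c\text{ with } h(c^*)\le h(c),\\ \text{then every stem matched at } c\text{ lies between } c^*\text{ and } c.\end{array}\tag{2}$$

## 5. Coding trees by independent words

Root $B\in\mathbf B_n$ at a corner and list the nodes in depth-first preorder.

**Definition (types, coded trees).** The *type* $x_i$ of node $i$ is the word over $\{s,c\}$ listing, in contour order, its two stems ($s$) and its children ($c$). It has exactly two letters $s$, and $k_i=k(x_i)$ denotes its number of letters $c$. The corner-rooted trees correspond bijectively to the sequences $(x_1,\dots,x_n)$ of types whose walk $S_0=0$, $S_i=S_{i-1}+k_i-1$ first hits $-1$ at time $n$. We call these *coded trees*. The subtree of node $i$ is coded by $x_i,\dots,x_{e(i)}$, where $e(i)=\min\{l\ge i:S_l=S_{i-1}-1\}$.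

The path $u,v,w$ of the last section, rooted at the corner where we started, is coded by $(ssc,ssc,ss)$, and its walk is $0,0,0,-1$.

Let $X$ be a random type with
$$P(X=w)=P(w):=\tfrac{27}{64}\,4^{-k(w)}.$$
There are $\binom{k+2}2$ types with $k$ letters $c$, and $\sum_k\binom{k+2}24^{-k}=(1-\frac14)^{-3}=\frac{64}{27}$, so this is a probability. Its mean number of children is $\mathbb E\,k(X)=\frac{3\cdot\frac14}{1-\frac14}=1$. In a coded tree with $n$ nodes $\sum k_i=n-1$, so for i.i.d. $X_1,\dots,X_n$ each coded tree has the same probability $(27/64)^n4^{-(n-1)}=4\gamma^{-n}$. Hence for any set $\mathcal E$ of coded trees with $n$ nodes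
$$|\mathcal E|=\tfrac14\gamma^n\,P\big((X_1,\dots,X_n)\in\mathcal E\big).\tag{3}$$
So an exponentially small probability for i.i.d. words, with no conditioning at all, bounds a number of coded trees by $e^{-cn}\gamma^n$, which is what Proposition 3 asks for. And i.i.d. sequences satisfy McDiarmid's inequality. What remains is to read ball counts of $T(B)$ from the sequence of types. The closure is not local: a stem may be matched arbitrarily far away, or go to $\alpha$ or $\beta$. The way out is to count only those balls that a bounded window of types already determines.

**Definition (certification).** A window $(w_{-R},\dots,w_R)$ of types *certifies* $B_0\in\mathfrak B_r$ if for every coded tree $B=(x_1,\dots,x_n)$ and every $i\in[R+1,n-R]$ with $(x_{i-R},\dots,x_{i+R})=(w_{-R},\dots,w_R)$ we have $B_r(T(B),i)\cong B_0$.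

Every window occurs in some coded tree: put a node with $2R+2$ children before it, so that the walk is at $2R+1$ and stays at least $0$ through the window, and enough childless nodes after it. Hence a window certifies at most one $B_0$. If a window certifies $B_0$, so does every longer window around it, because $i\in[R'+1,n-R']$ implies $i\in[R+1,n-R]$ for $R'>R$.

For a node $a$ let $C(a)$ be the contour word of its subtree, from arrival at $a$ to departure from $a$, including its first and last corners. If the subtree has $m$ nodes, $C(a)$ has net height $2m-2(m-1)=2$.

**Definition (settled nodes).** A node $u\ne a$ of the subtree of $a$ is *$a$-settled* if both stems of $u$ are matched at corners in $C(a)$, and for each corner $c$ of $u$ there is a corner $c^*$ in $C(a)$ before $c$ with $h(c^*)\le h(c)$.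

All corners of $u$ lie in $C(a)$, and a matching corner inside $C(a)$ is found by looking at $C(a)$ only. So whether $u$ is $a$-settled depends only on the subtree of $a$ and the position of $u$ in it.

**Lemma 6 (locality).** (i) If $u$ is $a$-settled, then its neighbors in $T(B)$ are exactly, discarding $u$ itself, its tree neighbors among the nodes, the nodes at which its two stems are matched, and the nodes of the stems matched at its corners. All of them lie in the subtree of $a$ and are determined by that subtree and the position of $u$ in it. (ii) If all vertices within distance at most $r$ of $u$ in $T(B)$ are $a$-settled nodes, then this fact, and $B_r(T(B),u)$ up to isomorphism, are determined by the subtree of $a$ and the position of $u$ in it.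

*Proof.* (i) The list is the list of edges of $T(B)$ at $u$: since both stems of $u$ are matched, $u$ is not joined to $\alpha$ or $\beta$. As $u\ne a$, the parent and children of $u$ lie in the subtree of $a$. The stems of $u$ are matched at corners in $C(a)$, and these are at nodes of the subtree. By (2), every stem matched at a corner $c$ of $u$ lies between $c^*$ and $c$, so in $C(a)$, and whether it is matched at $c$ can be read off there. (ii) Explore outward from $u$. Suppose the set of vertices at distance at most $j<r$ is known. They are $a$-settled, so by (i) their neighbors are determined by the subtree of $a$, and then the set of vertices at distance at most $j+1$ is known. Whether these are all $a$-settled is again determined by the subtree. At the end all vertices of the ball are known and settled, so all edges among them are known. $\square$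

The proof uses only the matching rule, (2) and the list of edges at a node, so it will apply equally to the infinite tree below.

**Example (a certified ball).** Let $a$ have type $sccs$, let its first child $u$ have type $ss$, its second child $v$ type $css$, and let the child $t$ of $v$ have type $ss$. In preorder the subtree of $a$ is coded by $(sccs,ss,css,ss)$. Its contour word is $s\,e\,s\,s\,e\,e\,e\,s\,s\,e\,s\,s\,e\,s$. If the arrival at $a$ has height $0$, the heights of the corners are
$$\underbrace{0,\,1}_{a},\ \underbrace{0,\,1,\,2}_{u},\ \underbrace{1}_{a},\ \underbrace{0}_{v},\ \underbrace{-1,\,0,\,1}_{t},\ \underbrace{0,\,1,\,2}_{v},\ \underbrace{1,\,2}_{a}.$$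
The first stem of $u$ starts at height $0$ and is matched at the corner of height $-1$ at $t$. Its second stem starts at height $1$ and is matched at the corner of height $0$ at $v$ just before. The corners of $u$ have heights $0,1,2$, and the first corner of $a$ has height $0$. So $u$ is $a$-settled. No stem is matched at a corner of $u$: by (2) such a stem would lie between the first corner of $a$ and that corner, but the first stem of $a$ starts at height $0$ and is matched at $t$, and the stems of $u$ are matched at $t$ and $v$. Hence, whatever the rest of the tree, the neighbors of $u$ are exactly $a,t,v$. These are pairwise adjacent through the inner edges $av$, $vt$ and the first stem of $a$. So $B_1(T(B),u)\cong K_4$, and every window $(w_{-2},sccs,ss,css,ss)$ certifies $K_4$ for $r=1$.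

## 6. The infinite tree and its graph

We now show that a long window around a position of an i.i.d. sequence certifies a ball with probability close to $1$. Let $(X_i)_{i\in\mathbb Z}$ be i.i.d. types with walk $(S_i)_{i\in\mathbb Z}$, $S_0=0$, $S_i-S_{i-1}=k_i-1$.

**Step 1 (the spine).** The purpose is to define the infinite tree and the ancestors of position $0$. The steps of $S$ are centered, square integrable, nondegenerate and at least $-1$, so almost surely $S$ has $\limsup=+\infty$ and $\liminf=-\infty$ in both time directions. Hence $e(i)=\min\{l\ge i:S_l=S_{i-1}-1\}<\infty$ for all $i$. The intervals $[i,e(i)]$ are nested or disjoint: if $i<j\le e(i)$, then $S_{j-1}\ge S_{i-1}$, so $S_{e(i)}\le S_{j-1}-1$ and $e(j)\le e(i)$. Position $i<j$ is an ancestor of $j$ if $e(i)\ge j$, and the largest such $i$ is the parent of $j$. The ancestors of $0$ are the $i<0$ with $e(i)\ge0$, that is, with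
$$S_{i-1}\le\min_{[i,-1]}S .$$
Since $\liminf_{i\to-\infty}S_i=-\infty$, they form an infinite sequence $a_1>a_2>\cdots$. The values $S_{a_k-1}$ are nonincreasing in $k$ and tend to $-\infty$. Put $a_0=0$. By nestedness, the parent of $a_k$ is an ancestor of $0$, so $a_{k+1}$ is the parent of $a_k$. We have $a_k\to-\infty$, and $e(a_k)\ge0$ with $S_{e(a_k)}=S_{a_k-1}-1\to-\infty$, so $e(a_k)\to\infty$. Thus every $j\in\mathbb Z$ lies in the subtree $[a_k,e(a_k)]$ of $a_k$ for large $k$. The word $C(a_k)$ occurs in $C(a_{k+1})$ with a letter $e$ on each side. The union over $k$ is a bi-infinite contour word, with heights normalized somewhere.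

**Step 2 (the types along the spine are i.i.d.).** We need their law in order to control heights far away. Let
$$Y_m=\sum_{l=1}^m(k_{-l}-1)=S_{-1}-S_{-m-1}.$$
For $m\ge1$, position $-m$ is an ancestor of $0$ iff $Y_m\ge Y_{m'}$ for $0\le m'<m$, that is, iff $m$ is a weak ascending ladder epoch of $Y$. The $j$-th child $i'$ of a node $i$ satisfies $S_{i'-1}=S_{i-1}+k_i-j$: for $j=1$ we have $i'=i+1$ and $S_i=S_{i-1}+k_i-1$, and each completed subtree of a child lowers the walk by $1$. So if $a_k$ is the $j$-th child of $a_{k+1}$, the ladder height increment is
$$S_{a_k-1}-S_{a_{k+1}-1}=k(x_{a_{k+1}})-j.$$
Let $j_k$ be such that $a_{k-1}$ is the $j_k$-th child of $a_k$. Then $(x_{a_{k+1}},j_{k+1})$ is a function of the piece of the sequence between two consecutive ladder epochs, the same function for all $k$. By the strong Markov property at ladder epochs, the pairs $(x_{a_k},j_k)$, $k\ge1$, are i.i.d.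

Their law is $P(x_{a_1}=w,\ j_1=j)=P(w)$ for $1\le j\le k(w)$. Indeed, the event that $a_1=-m$, $x_{a_1}=w$, $j_1=j$ means that $Y_1,\dots,Y_{m-1}<0$, that $x_{-m}=w$, and that $Y_m=Y_{m-1}+k(w)-1$ equals $k(w)-j$, i.e. $Y_{m-1}=-(j-1)$. So
$$P(x_{a_1}=w,\ j_1=j)=P(w)\sum_{m\ge1}P\big(Y_1,\dots,Y_{m-1}<0,\ Y_{m-1}=-(j-1)\big).$$
Reverse time by $\hat Y_l=Y_{m-1}-Y_{m-1-l}$, $0\le l\le m-1$; this has the same law as $(Y_l)_{0\le l\le m-1}$. The condition $Y_i<0$ becomes $\hat Y_{m-1}<\hat Y_{m-1-i}$. So the $m$-th summand is the probability that $Y_{m-1}=-(j-1)$ and $Y_{m-1}<Y_l$ for all $0\le l<m-1$, that is, that $Y$ hits $-(j-1)$ first at time $m-1$. Since $Y$ has steps at least $-1$ and $\liminf Y=-\infty$, there is almost surely exactly one such $m$. The sum is $1$.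

**Step 3 (heights go to $-\infty$ on both sides).** This is what makes every stem matched and every node settled. Let $L_k$ be the number of letters $s$ in $x_{a_k}$ before its $j_k$-th $c$. The map that reverses $w$ and sends $j$ to $k(w)+1-j$ preserves the law of the pair and maps $L_k$ to $2-L_k$. So $L_k-1$ is symmetric and bounded. It is nondegenerate, since $w=css$, $j=1$ gives $L_k-1=-1$ with positive probability. Let $H_k$ be the height of the corner of arrival at $a_k$. From arrival at $a_{k+1}$ to arrival at $a_k$ the contour contains $L_{k+1}$ stems of $a_{k+1}$, blocks $e\,C\,e$ for the earlier children, each of net height $-1+2-1=0$, and one final $e$. So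
$$H_{k+1}=H_k+1-L_{k+1}.$$
Thus $(H_k)$ is a random walk with i.i.d. symmetric, bounded, nondegenerate steps, and almost surely $\liminf_kH_k=-\infty$. The corner of departure from $a_k$ has height $H_k+2$. The arrival corners move to the left end of the contour and the departure corners to the right end, so heights have $\liminf=-\infty$ both toward $-\infty$ and toward $+\infty$ along the contour.

**Step 4 (the graph $T_\infty$).** We define the limit graph and check that it is locally finite and connected. Match each stem, lying between corners $c,c'$, at the first later corner of height $h(c)-1$; such a corner exists almost surely by Step 3. Property (2) holds with the same proof. Every corner $c$ has an earlier corner of height at most $h(c)$, so by (2) only finitely many stems are matched at it. Thus inner edges and matched stems define a locally finite graph $T_\infty$ on $\mathbb Z$ (again merge parallel edges and delete loops). It is connected, because it contains the tree, in which any two positions have a common ancestor $a_k$.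

**Step 5 (long windows certify).** We show that the ball around $0$ is certified by a finite window. Each node has finitely many corners, its two stems are matched at certain corners, and each of its corners has an earlier corner that is not higher. Since the $C(a_k)$ exhaust the contour, every node is $a_k$-settled for all large $k$. The ball $B_r(T_\infty,0)$ is finite, so for large $k$ all its nodes are $a_k$-settled. A window of radius $R=\max(|a_k|,e(a_k))$ around $0$ contains the whole code of the subtree of $a_k$. In any coded tree with this window at $i$, the node $i+a_k$ has the same subtree, with $i$ in the position of $0$. By Lemma 6(ii) the window certifies $B_r(T_\infty,0)$. Put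
$$p_B=p^{(r)}_B=P\big(B_r(T_\infty,0)\cong B\big),\qquad p^R_B=P\big((X_{-R},\dots,X_R)\text{ certifies }B\big).$$
If the window of radius $R$ certifies $B$, then all longer windows certify $B$; almost surely they eventually certify $B_r(T_\infty,0)$, and a window certifies at most one ball. So almost surely $B_r(T_\infty,0)\cong B$. Together with the existence of a certifying window this gives
$$p^R_B\uparrow p_B\quad(R\to\infty),\qquad\sum_Bp_B=1.\tag{4}$$

In the example of Section 5 the certifying windows give $p^{(1)}_{K_4}\ge(27/64)^4\,4^{-3}>0$.

## 7. Exponential concentration for planar triangulations

*Proof of Proposition 3.* The $p^{(r)}$ are the $r$-ball laws of $(T_\infty,0)$, which is locally finite and connected. It remains to count. By (4) choose a finite $F\subset\mathfrak B_r$ and $R$ with $\sum_{B\in F}p^R_B\ge1-\varepsilon/4$.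

**Step 1 (concentration of certified windows).** We bound the probability that some ball of $F$ is certified too rarely. For $B\in F$ let $M_B(x_1,\dots,x_n)$ be the number of $i\in[R+1,n-R]$ whose window of radius $R$ certifies $B$. For i.i.d. $X_i$ we have $\mathbb EM_B=(n-2R)p^R_B$, and changing one coordinate changes $M_B$ by at most $2R+1$. McDiarmid's inequality $P(M\le\mathbb EM-t)\le\exp(-2t^2/(n(2R+1)^2))$ with $t=\varepsilon n/(4|F|)$ gives
$$P\Big(M_B\le(n-2R)p^R_B-\tfrac{\varepsilon n}{4|F|}\Big)\le\exp\Big(-\tfrac{\varepsilon^2n}{8|F|^2(2R+1)^2}\Big).$$
By (3), for large $n$ all but $e^{-c'n}\gamma^n$ coded trees with $n$ nodes satisfy the reverse inequality for all $B\in F$.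

**Step 2 (from certified windows to the empirical law).** We show that the remaining coded trees give triangulations, or at least graphs, with the right ball statistics. For such a tree, $T=T(B)$ has $n+2$ vertices and $N_{B'}(T)\ge M_{B'}$ for each $B'\in F$, by the definition of certification. So
$$p^R_{B'}-\mathrm{emp}_r(T)(B')\le p^R_{B'}-\frac{(n-2R)p^R_{B'}}{n+2}+\frac{\varepsilon n}{4|F|(n+2)}\le\frac{2R+2}{n+2}\,p^R_{B'}+\frac{\varepsilon}{4|F|},$$
and summing positive parts over $F$,
$$\sum_{B'\in F}\big(p^R_{B'}-\mathrm{emp}_r(T)(B')\big)^+\le\frac\varepsilon4+\frac{2R+2}{n+2}\le\frac\varepsilon2$$
for large $n$. The mass of $p^{(r)}$ not accounted for by $(p^R_{B'})_{B'\in F}$ is $1-\sum_{B'\in F}p^R_{B'}\le\varepsilon/4$. Therefore $\mathrm{TV}(\mathrm{emp}_r(T),p^{(r)})\le\frac\varepsilon4+\frac\varepsilon2<\varepsilon$. Only lower bounds on ball counts were needed, because $\mathrm{TV}$ is a sum of one-sided differences.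

**Step 3 (conclusion).** Let $N=n+2$. By Theorem 4 every $T\in\mathcal T_N$ equals $T(B)$ for at least one coded tree. So the number of exceptional $T$ is at most the number of exceptional coded trees, which is at most $e^{-c'n}\gamma^n\le e^{-cN}\gamma^N$ for suitable $c>0$ and large $N$. $\square$

## 8. The faces of an edge-maximal graph

Let $G$ be an edge-maximal $S$-embeddable graph on $n\ge3$ vertices, embedded in $S$. We saw on the torus that $G$ need not triangulate $S$. We now show that it nearly does.

**Step 1 (connectivity).** We show that $G$ is connected. Two distinct vertices incident with a common face are adjacent, since otherwise an edge could be added inside the face. Suppose $G$ is disconnected and no face is incident with two components. For a component $H$, the union of $H$ and the faces incident with it, and the analogous union for the other components, are disjoint nonempty closed sets covering $S$. This contradicts the connectedness of $S$. So if $G$ is disconnected, some face is incident with two components, hence with a vertex of each, and these two vertices would be adjacent. This is impossible, so $G$ is connected.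

**Step 2 (a cellular embedding).** The faces of $G$ in $S$ need not be discs, and we change the surface to make them discs. Let $\mathcal N$ be a regular neighborhood of $G$ in $S$, and glue a disc to each of its $b$ boundary circles. This gives a closed connected surface $S'$ in which $G$ is cellularly embedded. A component of $S\setminus\mathrm{int}\,\mathcal N$ with $\beta\ge1$ boundary circles has Euler characteristic at most $2-\beta\le\beta$. Summing, $\chi(S)\le\chi(\mathcal N)+b=\chi(S')$. So the Euler genus $g'$ of $S'$ satisfies $g'\le g$. Each facial walk in $S'$ runs along one boundary circle of $\mathcal N$, and this circle lies in one face of $S$. Hence: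
$$\text{the vertices of any facial walk in } S'\text{ are pairwise adjacent in } G.\tag{5}$$

**Lemma 7 (edge bound).** A graph $H$ with $n\ge3$ vertices embeddable in $S$ has at most $3n-6+3g$ edges. Every simple triangulation of $S$ is edge-maximal $S$-embeddable.

*Proof.* It suffices to treat an $H$ with the maximum number of edges. It is edge-maximal, hence connected and cellularly embedded in some $S'$ as in Steps 1 and 2. As $H$ is simple and connected with $n\ge3$, all facial walks have length at least $3$. So $3f\le2|E|$, and Euler's formula gives $|E|\le3n-3\chi(S')\le3n-3\chi(S)=3n-6+3g$. A simple triangulation of $S$ has exactly $3n-6+3g$ edges, so no edge can be added to it. $\square$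

**Lemma 8.** Let $n\ge4$. In the cellular embedding of $G$ in $S'$ at most $16g$ faces are not triangles (i.e. have facial length $\ne3$), and these have facial length between $4$ and $33g$.

An example is $K_6$ on the torus. It is edge-maximal, being complete, and the embedding obtained from $K_7$ by deleting a vertex has eight triangles and one hexagonal face with six distinct vertices, which are indeed pairwise adjacent.

*Proof.* **Step 1 (upper bound on the length).** By (5) the vertices of a facial walk form a clique, of order at most $h$, the largest order of a complete graph embeddable in $S$. All edges of the walk lie in this clique, and each edge occurs at most twice in facial walks, so the length is at most $h(h-1)$. Let $g\ge1$. By Lemma 7, $\frac{h(h-1)}2\le3h-6+3g$, which is $h^2-7h+12-6g\le0$, so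
$$h\le\frac{7+\sqrt{1+24g}}2\le4+\tfrac52\sqrt g .$$
Then $h(h-1)\le6h-12+6g\le12+15\sqrt g+6g\le33g$. For $g=0$ Step 3 below shows that there are no non-triangular faces.

**Step 2 (four distinct vertices).** We show that every non-triangular face has at least four distinct vertices on its facial walk. First, all degrees are at least $2$. Suppose $v$ had degree $1$ with neighbor $u$. Since $G$ is connected and $n\ge3$, $\deg u\ge2$. The edge next to $uv$ in the cyclic order at $u$ leads to some $w\ne v$, and some facial walk contains $w,u,v$ consecutively. By (5), $wv\in E$, a contradiction. Hence facial walks never backtrack. A closed, cyclically non-backtracking walk on at most three vertices of a simple graph can only go around a triangle $uvw$, since each next vertex differs from the previous two. Each edge is used at most twice, so the length is $3$ or $6$. If it is $6$, the walk passes two distinct corners at $u$, both between $uw$ and $uv$, so $uw$ and $uv$ are the only edges at $u$ and $\deg u=2$. Likewise $\deg v=\deg w=2$. By connectivity $G$ is a triangle, contradicting $n\ge4$. So a face with at most three distinct vertices has length $3$. In particular non-triangular faces have length at least $4$.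

**Step 3 (at most $16g$ non-triangular faces).** We turn such faces into independent homology classes. Let $f_1,\dots,f_k$ be the non-triangular faces. In $f_i$ choose four distinct vertices $a_i,b_i,c_i,d_i$ in this cyclic order along the facial walk (one occurrence each). In the open disc $f_i$ draw arcs $\alpha_i$ from $a_i$ to $c_i$ and $\beta_i$ from $b_i$ to $d_i$ crossing exactly once, transversally. By (5), $a_ic_i$ and $b_id_i$ are edges. Let $\gamma_i=\alpha_i\cup a_ic_i$ and $\delta_i=\beta_i\cup b_id_i$; these are closed curves in $S'$. For different $i$ they may share vertices, so color the vertices red or blue, independently and uniformly. The expected number of $i$ with $a_i,c_i$ red and $b_i,d_i$ blue is $k/16$, so some coloring gives a set $I$ of such $i$ with $|I|\ge k/16$. For $i\ne j$ in $I$ we have $\gamma_i\cap\delta_j=\emptyset$: one curve has only red vertices and the other only blue ones, their edges are disjoint, and their arcs lie in different faces. For $i=j$ the curves cross exactly once. So the mod $2$ intersection numbers are $\gamma_i\cdot\delta_j=\mathbf 1_{i=j}$. If $\sum_{i\in I}\epsilon_i[\gamma_i]=0$, intersecting with $\delta_j$ gives $\epsilon_j=0$. Hence the classes $[\gamma_i]$, $i\in I$, are linearly independent in $H_1(S';\mathbb Z_2)$,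 which has dimension $g'\le g$. Thus $k\le16|I|\le16g$. $\square$

**Step 3 (filling the faces).** We make $G$ into a simple triangulation of $S'$. Placing one new vertex in each non-triangular face and joining it to the facial walk would create parallel edges when a vertex repeats on the walk, so we insert more vertices. Let the facial walk be $u_1\dots u_k$ (indices mod $k$, $u_i\ne u_{i+1}$). Insert new vertices $a_i,b_i$ $(1\le i\le k)$ and $z$, with edges
$$a_iu_i,\quad a_iu_{i+1},\quad b_iu_i,\quad b_ia_i,\quad b_ia_{i-1},\quad za_i,\quad zb_i,$$
so that the new faces are $u_iu_{i+1}a_i$, $u_ia_ib_i$, $u_ib_ia_{i-1}$, $za_ib_i$, $zb_ia_{i-1}$. Thus $a_1b_2a_2b_3\cdots$ is a cycle inside the face and $z$ is joined to all of it. No parallel edges arise, even if the $u_i$ repeat: $a_i$ is joined to the two distinct vertices $u_i,u_{i+1}$, and $b_i$ to $u_i$ only. Each face receives $2k+1\le66g+1$ new vertices. For $n\ge4$ we obtain a simple triangulation $T'$ of $S'$ from which $G$ is recovered by deleting at most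
$$16g(66g+1)\le1100g^2\tag{6}$$
vertices. For $g=0$, $T'=G$.

## 9. Short noncontractible cycles

**Lemma 9.** A simple triangulation $T$ with $N$ vertices of a closed connected surface $\Sigma\ne$ sphere contains a noncontractible cycle of length at most $2\sqrt N+1$.

*Proof.* **Step 1 (a shortest noncontractible walk).** We take an extremal closed walk and record its distances from one vertex. Since $\Sigma$ is not simply connected and closed walks in $T$ represent all of its fundamental group, there are noncontractible closed walks. Let $W=w_0w_1\cdots w_\ell=w_0$ be a shortest one. If a vertex repeated, $W$ would split into two shorter closed walks, one of them noncontractible. Closed walks of length $2$ are contractible. So $W$ is a cycle. Let $x=w_0$ and let $d$ be the distance from $x$ in $T$. Then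
$$d(w_i)=\min(i,\ell-i),$$
because a path from $x$ to $w_i$ shorter than both arcs of $W$ between $x$ and $w_i$ would form with these arcs two closed walks of length less than $\ell$, one of them noncontractible.

**Step 2 (spheres around $x$ are large).** We show that $L_r=\{v:d(v)=r\}$ satisfies $|L_r|\ge2r+1$ whenever $r\ge0$ and $2r+2\le\ell$. The case $r=0$ is trivial, so let $r\ge1$. Let $K^1$ be the subgraph induced by the vertices with $d\le r$; it is connected. Its fundamental group at $x$ is generated by loops of the form (geodesic)·(edge)·(geodesic) in $K^1$. These have length at most $2r+1<\ell$, so they are contractible in $\Sigma$. Hence every closed walk in $K^1$ is contractible in $\Sigma$.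

In each triangle having vertices both with $d\le r$ and with $d>r$, draw an arc separating the two kinds of vertices, joining fixed interior points of its two edges between the two kinds. The three vertices of a facial walk of length $3$ in a simple graph are distinct, so each edge lies in two different triangles. Hence these arcs form a closed $1$-manifold $\Gamma$ which crosses each edge between the two kinds once and no other edge.

Along a circle $\gamma$ of $\Gamma$, let $y_1,y_2,\dots$ (cyclically) be the endpoints with $d\le r$ of the successively crossed edges. All $y_j$ lie in $L_r$, since they have a neighbor with $d>r$. Consecutive crossed edges lie in a common triangle, so $y_j,y_{j+1}$ coincide or are adjacent. Slide the crossing points along the crossed edges to the $y_j$, and each arc inside its closed triangle to the edge $y_jy_{j+1}$ (or to the point $y_j=y_{j+1}$). This shows that $\gamma$ is homotopic in $\Sigma$ to the closed walk $y_1y_2\cdots$ in $K^1$. Hence $\gamma$ is contractible in $\Sigma$.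

By Step 1, $W$ crosses $\Gamma$ exactly twice, in the edges $w_rw_{r+1}$ and $w_{\ell-r-1}w_{\ell-r}$. If these crossings were on different circles of $\Gamma$, then $W$ would cross one of them exactly once, and this circle would not be null-homologous mod $2$, contradicting its contractibility. So both crossings are on the same circle. Following the $y_j$ along it, we see that $w_r$ and $w_{\ell-r}$ are joined by a path in $T[L_r]$, of length at most $|L_r|-1$. Replace the arc $w_{\ell-r}\cdots w_0\cdots w_r$ of $W$, which lies in $K^1$, by this path, which also lies in $K^1$. The two form a closed walk in $K^1$, which is contractible, so the new closed walk is homotopic to $W$ and noncontractible. Its length is at most $\ell-2r+|L_r|-1$. By minimality of $\ell$, $|L_r|\ge2r+1$.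

**Step 3 (summation).** The sets $L_r$ are disjoint, so summing over $0\le r\le\lfloor\ell/2\rfloor-1$ gives $N\ge\lfloor\ell/2\rfloor^2$. Hence $\ell\le2\lfloor\ell/2\rfloor+1\le2\sqrt N+1$. $\square$

## 10. Cutting down to the sphere

Let $C$ be a noncontractible cycle of length $\ell$ in a simple triangulation of a closed surface of Euler genus $\kappa\ge1$. Cut along $C$ and fill each resulting boundary circle (two of length $\ell$, or one of length $2\ell$) by a cone with a new vertex. The result consists of one or two triangulated closed surfaces.

**Step 1 (the graphs stay simple).** Two edges of the cut graph with the same ends project to edges with the same ends, hence to one edge of the old graph. An edge not in $C$ has only one copy. The two copies of an edge of $C$ have different end pairs: they are on different circles, or they are two different edges of one cycle of length $2\ell$. So the cut graph is simple. The boundary vertices of each circle are distinct, so the cones create no parallel edges.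

**Step 2 (the genus).** Cutting does not change $\chi$, and the cones add $2$ or $1$. So there is either one surface, of Euler genus $\kappa-1$ or $\kappa-2$, or there are two surfaces of Euler genera $\kappa_1+\kappa_2=\kappa$. In the latter case $\kappa_1,\kappa_2\ge1$, since otherwise $C$ bounds a disc.

**Step 3 (undoing a cut).** At most $\ell+2$ vertices are added. The old graph is recovered by deleting at most $2$ vertices and performing $\ell$ identifications of pairs of vertices, merging parallel edges.

**Example.** Send the point $xe_1+ye_2$ of the triangular lattice, with edge directions $e_1,e_2,e_2-e_1$, to $x+3y\in\mathbb Z_7$. The six lattice neighbors of a point, in cyclic order, go to $+1,+3,+2,+6,+4,+5$, which is the link found in Section 1. So this is the universal covering of the torus triangulated by $K_7$. The cycle $0,1,2$ has steps $+1,+1,-2$ and lifts to a path with displacement $2e_1-(e_2-e_1)=3e_1-e_2\ne0$, so it is noncontractible. Cut along it and cap. The pieces are orientable, so their Euler genera are even. Two pieces of genera $\kappa_1,\kappa_2\ge1$ with $\kappa_1+\kappa_2=2$ are impossible, and one piece of genus $1$ is also impossible. So we get one sphere, with $7+3+2=12$ vertices and $21+3+6=30=3\cdot12-6$ edges.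

**Proposition 10.** Let $C_0=1200$, let $S$ have Euler genus $g$, let $n\ge4$, and assume $C_0(g^2+g\sqrt n)\le n/2$. Put $Q=C_0(g^2+g\sqrt n)$. To each $G\in\mathcal G_n(S)$ one can assign $T=\Theta(G)\in\mathcal T_N$, where $|N-n|\le Q$, such that $G$ is obtained from $T$ by at most $Q$ successive operations of the following kinds: delete an edge; delete a vertex; identify two vertices (merging parallel edges, deleting loops). All graphs occurring have at most $2n$ vertices. For $g=0$, $T=G$ and $Q=0$.

*Proof.* **Step 1 (the number of cuts).** Start from $T'$ of Section 8 and repeatedly cut components of positive genus along a cycle from Lemma 9. We bound the number of cuts by the quantity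
$$\Phi=2\,(\text{total Euler genus})-\#(\text{components of positive genus})\ge0 .$$
If a cut leaves one surface, the total genus drops by at least $1$ and the number of components of positive genus drops by at most $1$, so $\Phi$ drops by at least $1$. If it gives two surfaces, the total genus is unchanged and there is one more component of positive genus, so $\Phi$ drops by $1$. Initially $\Phi\le2g-1$ (if $g'\ge1$; otherwise there is nothing to cut). So after at most $2g$ cuts we have at most $2g+1$ simple triangulations of spheres.

**Step 2 (joining the spheres).** We want one triangulation. Join the spheres successively: put the next one, drawn with outer triangle $a'b'c'$, into a face $abc$ of what has been built, and add the edges $aa',bb',cc',ab',bc',ca'$. They divide the annulus between the two triangles into the six triangles $aa'b'$, $ab'b$, $bb'c'$, $bc'c$, $cc'a'$, $ca'a$. The result is a simple triangulation of the sphere. Each join is undone by six edge deletions, so all joins by at most $12g$.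

**Step 3 (the sizes).** We add up. As long as there are at most $2n$ vertices, a cut adds at most $\ell+2\le2\sqrt{2n}+3\le6\sqrt n$ vertices, and by Step 3 above the proposition it is undone by at most $\ell+2\le6\sqrt n$ operations. Inductively, with (6), the number of vertices is at most $n+1100g^2+12g\sqrt n\le n+Q\le2n$ throughout. So $|N-n|\le Q$. The number of operations is at most $1100g^2+12g\sqrt n+12g\le Q$. Make one choice of embedding, filling, cuts and joins for each isomorphism class of $G$ and write $T=\Theta(G)$. For $g=0$ we have $T'=G$ and nothing else is done. $\square$

## 11. Counting bad graphs: proof of Theorem 1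

We keep $S$, $g$, $n$, $Q$, $\Theta$ as in Proposition 10, with $C_0(g^2+g\sqrt n)\le n/2$, which holds for fixed $g$ and large $n$. Constants in $O(\cdot)$ exponents are absolute.

**Step 1 (encoding cost).** We bound the number of $G$ with the same $\Theta(G)$. All graphs have at most $2n$ vertices, so each operation can be chosen in at most $10n^2$ ways. So for given $T$, at most
$$(Q+1)(10n^2)^Q=e^{O((Q+1)\log n)}\tag{7}$$
isomorphism classes $G$ have $\Theta(G)=T$.

**Step 2 (which balls survive).** We compare the balls of $G$ and $T=\Theta(G)$. Each vertex occurring during the operations corresponds to a class of vertices of $T$. Let $Z\subset V(T)$ be the set of vertices whose class is at some time deleted, identified with another, or an endpoint of a deleted edge. Each operation involves at most two classes, and each of these is a singleton or already contained in $Z$. So $|Z|\le2Q$. The natural map $\pi:V(T)\setminus Z\to V(G)$ is injective, since vertices outside $Z$ have singleton classes. Edges of $G$ come from edges of $T$, and an edge of $T$ between vertices outside $Z$ is never deleted. So adjacency among vertices outside $Z$ is preserved in both directions. If moreover neither $u$ nor any of its neighbors in $T$ is in $Z$, then $N_G(\pi u)=\pi(N_T(u))$: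 a $G$-neighbor of $\pi u$ comes from an edge $uv'$ of $T$, and $v'\notin Z$ has a singleton class. By induction on the distance, if $d_T(v,Z)>r$ then $B_r(G,\pi v)\cong B_r(T,v)$. Let $\Delta_B$ be the number of $v\in V(T)$ with $d_T(v,Z)\le r$ and $B_r(T,v)\cong B$. Then
$$N_B(G)\ge N_B(T)-\Delta_B\quad(B\in\mathfrak B_r),\qquad\sum_B\Delta_B=|\{v\in V(T):d_T(v,Z)\le r\}|.\tag{8}$$

**Step 3 (hubs are harmless in a good triangulation).** We bound the right side of (8), which is the second obstacle of Section 3. The trick is to look at balls of radius $2r$. Fix $r$ and $\varepsilon'>0$. Choose a finite $F'\subset\mathfrak B_{2r}$ with $p^{(2r)}(F')\ge1-\varepsilon'$, and let $M$ be the maximal order of the graphs in $F'$. Call $T$ *good* if $\mathrm{TV}(\mathrm{emp}_r(T),p^{(r)})\le\varepsilon'$ and $\mathrm{TV}(\mathrm{emp}_{2r}(T),p^{(2r)})\le\varepsilon'$. Let $T\in\mathcal T_N$ be good. At most $2\varepsilon'N$ vertices have their $2r$-ball outside $F'$. Any other $v$ with $d_T(v,Z)\le r$ lies in $B_r(T,z)$ for some $z\in Z$; and then $B_r(T,z)\subset B_{2r}(T,v)$, so $|B_r(T,z)|\le M$. There are at most $M|Z|\le2MQ$ such $v$, because each $z$ whose $r$-ball has at most $M$ vertices accounts for at most $M$ of them, and the other $z$ account for none. So the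 right side of (8) is at most $2\varepsilon'N+2MQ$. If $\Theta(G)=T$ is good, then
$$\mathrm{TV}(\mathrm{emp}_r(G),p^{(r)})=\sum_B\Big(p^{(r)}_B-\frac{N_B(G)}n\Big)^+\le\varepsilon'+\Big|\frac Nn-1\Big|+\frac{2\varepsilon'N+2MQ}n .\tag{9}$$
Here we compared $p^{(r)}_B$ with $N_B(T)/N$, then $N_B(T)/N$ with $N_B(T)/n$ (these differ in sum by $|1-N/n|$), and then used (8). Since $|N-n|\le Q$ and $Q=O(\sqrt n)$ for fixed $g$, the right side is at most $4\varepsilon'$ for large $n$.

**Step 4 (few bad graphs).** Take $\varepsilon'=\varepsilon/4$. For large $n$, a $G\in\mathcal G_n(S)$ with $\mathrm{TV}(\mathrm{emp}_r(G),p^{(r)})>\varepsilon$ has a non-good $\Theta(G)\in\mathcal T_N$ with $|N-n|\le Q$. By Proposition 3, for $r$ and $2r$, and by (7), the number of such $G$ is at most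
$$(2Q+1)\cdot2e^{-c(n-Q)}\gamma^{n+Q}\cdot e^{O((Q+1)\log n)}=\gamma^ne^{-cn+O((Q+1)\log n)}\le\gamma^ne^{-cn/2}\tag{10}$$
for large $n$, because $Q\log n=O(\sqrt n\log n)=o(n)$. This is the place where exponential smallness is used. An isomorphism class has at most $n!$ labellings, so the number of bad labelled graphs is at most $n!\,\gamma^ne^{-cn/2}$.

**Step 5 (many graphs in total).** We need a lower bound for the denominator. Let $T_0$ be a simple triangulation of $S$ with $v_0\le3g+3$ vertices, obtained as follows: $K_3$ on the sphere; for orientable genus $k\ge1$, $k$ copies of the triangulation of the torus by $K_7$ glued successively along faces ($4k+3$ vertices, $g=2k$); for the nonorientable surface of Euler genus $g$, $g$ copies of the projective triangulation by $K_6$ glued along faces ($3g+3$ vertices). Gluing along one face (removing the open face from both sides) preserves simplicity, as the two graphs share only a triangle. Let $m=n-v_0+3$. For $T\in\mathcal T_m$, gluing $T$ and $T_0$ along a face gives an $n$-vertex simple triangulation of $S$. It is edge-maximal by Lemma 7, and $T$ is recovered from it by deleting $v_0-3\le3g$ vertices. Hence, with (1),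
$$|\mathcal G_n(S)|\ge n^{-(v_0-3)}|\mathcal T_m|\ge n^{-O(g+1)}\gamma^n.\tag{11}$$
In the labelled case, each labelled triangulation of the sphere on $\{1,\dots,m\}$ extends in this way to a labelled edge-maximal graph on $\{1,\dots,n\}$ inducing it on $\{1,\dots,m\}$. A graph in $\mathcal T_m$ has at most $12m$ automorphisms, hence at least $m!/(12m)$ labellings, and $m!\ge n!\,n^{-(v_0-3)}$. So the number of labelled graphs is at least
$$\frac{m!\,|\mathcal T_m|}{12m}\ge n!\,n^{-O(g+1)}\gamma^n.\tag{12}$$

**Step 6 (conclusion).** Divide (10) by (11), and the labelled bound of Step 4 by (12). The probability in Theorem 1 is at most $e^{-cn/2}n^{O(g+1)}\le e^{-cn/4}$ for large $n$. By Section 3, $p^{(r)}$ is the $r$-ball law of the UIPT. This proves Theorem 1. $\blacksquare$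

## 12. Growing genus, subfamilies, and sharpness: proof of Theorem 2

**Part (b).** We follow the dependence on the genus. Now $Q=C_0(g_n^2+g_n\sqrt n)$, and $g_n=o(\sqrt n/\log n)$ gives $Q\log n=o(n)$. So the hypothesis of Proposition 10 holds for large $n$. The number $M$ in Step 3 of Section 11 depends only on $r$ and $\varepsilon'$, so the right side of (9) is still at most $4\varepsilon'$ for large $n$. Section 11 up to (10), with its labelled version, applies verbatim and gives the first statement. In (11) and (12), $n^{O(g_n+1)}=e^{o(n)}$, and division gives the in-particular statement.

**Part (a).** The lower bounds are (11) and (12). For the upper bounds, apply (3) to the set of all coded trees with $N-2$ nodes. By Theorem 4, $|\mathcal T_N|\le\frac14\gamma^{N-2}$. With (7),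
$$|\mathcal G_n(S_n)|\le(2Q+1)\,\gamma^{n+Q}\,e^{O((Q+1)\log n)}=\gamma^ne^{o(n)},$$
and the number of labelled graphs is at most $n!$ times this.

**Part (c).** By (b), the proportion of bad members of $\mathcal F_n$ is at most $e^{-cn+o(n)}$, in the labelled case too. This gives exponentially small failure probabilities and, as after Theorem 1, BS-convergence. The graphs constructed for (11) and (12) triangulate $S_n$, so the first example is large enough. For the second use (a): an event of probability $e^{-o(n)}$ contains at least $\gamma^ne^{-o(n)}$ graphs, or $n!\,\gamma^ne^{-o(n)}$ labelled ones.

**Part (d).** We plant a large regular piece in each graph, so that the proportion of vertices of one degree is wrong. Let $p(d)$ be the probability that the root of the UIPT has degree $d$. At least one of $p(4),p(6)$ is less than $1$; fix such a $d$. Let $A_k$ be the following planar triangulation with $k$ vertices, all but $O(1)$ of which have degree $d$. For $d=4$ take the bipyramid over a cycle of length $k-2$. For $d=6$ take the cube of the path $P_k$, in which $i,j$ are adjacent iff $1\le|i-j|\le3$; it is obtained from the triangle on $1,2,3$ by successively stacking vertex $i+1$ into the face $\{i-2,i-1,i\}$. In both cases there is a face $abc$ with $A_k-\{a,b,c\}$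 connected. For the bipyramid any face will do: an apex and two consecutive cycle vertices are removed, and the other apex is joined to all that is left of the cycle. For the cube of the path take the last face $\{k-2,k-1,k\}$, whose removal leaves the cube of $P_{k-3}$.

Let $m=n-\lfloor\eta n\rfloor$. To each $T\in\mathcal T_m$ glue $T_0$ of Section 11 along a face, and then glue $A_k$ along a face $abc$ as above, with $k=\eta n+O(1)$ chosen so that the result has $n$ vertices, that is, $k=\lfloor\eta n\rfloor-v_0+6$. The result is a simple triangulation of $S$, hence in $\mathcal G_n(S)$ by Lemma 7. Let $\mathcal F_n$ be the set of graphs obtained, with one gluing chosen for each $T$. In such a graph $G$ the set $A_k-\{a,b,c\}$ is connected and has no neighbors other than $a,b,c$, so it is a component of $G-\{a,b,c\}$. So one recovers $T$ from $G$ by choosing $a,b,c$, deleting one component of $G-\{a,b,c\}$, and deleting $v_0-3$ further vertices: at most $n^{O(1)}$ choices. Here $S$, and hence $v_0$, is fixed. Therefore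
$$|\mathcal F_n|\ge n^{-O(1)}|\mathcal T_m|\ge n^{-O(1)}\gamma^m\ge\gamma^{(1-\eta)n-o(n)} .$$

Let $\tau_T$ be the proportion of vertices of degree $d$ in $T$. Only $O(1)$ vertices of $T$ change their degree, $T_0$ has $O(1)$ vertices, and all but $O(1)$ of the $k$ vertices of $A_k$ have degree $d$ in $G$. So the proportion of degree-$d$ vertices in $G$ differs by $O(1/n)$ from $(1-\eta)\tau_T+\eta$. The degree of a vertex is determined by its $1$-ball. So by Proposition 3 with $r=1$, for each $\varepsilon>0$ all but $e^{-cm}\gamma^m$ of the $T\in\mathcal T_m$ (for large $m$) have $|\tau_T-p(d)|\le\varepsilon$. Each $T$ yields one $G$, and $|\mathcal F_n|\ge n^{-O(1)}\gamma^m$, so the exceptional $G$ form a proportion at most $n^{O(1)}e^{-cm}\to0$ of $\mathcal F_n$. So for uniform $G\in\mathcal F_n$ the proportion of degree-$d$ vertices tends in probability to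
$$(1-\eta)p(d)+\eta\ne p(d),$$
because $p(d)<1$. A uniformly random vertex of $G$ then has degree $d$ with probability tending to this number, and $G$ does not BS-converge to the UIPT. $\blacksquare$
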